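\title{A modular strongly minimal group with recursive spectrum $\{0\}$}

\begin{abstract}
For every prime $p$ we construct an abelian group of exponent $p$ with two automorphisms whose theory is strongly minimal and modular, whose model of dimension $0$ is recursive, and none of whose countable models of positive dimension is recursively presentable. This answers a question posed by Andrews and Medvedev. The group is $\mathbb{F}_p((t))/\mathbb{F}_p[[t]]$, and each of the two automorphisms is a computable field automorphism of $\mathbb{F}_p((t))$ followed by multiplication by a computable unit. They generate a group with undecidable word problem, and any non-algebraic element of a model decides that word problem. We also determine which oracles compute the models of positive dimension, and we show that for abelian groups with finitely many endomorphisms the spectrum $\{0\}$ requires prime exponent, at least two endomorphisms, and a ring of endomorphisms without polynomial identity.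
\end{abstract}

\section{The question and the results}\label{sec:intro}

All languages in this paper are countable. A complete theory $T$ with infinite models is \emph{strongly minimal} if, in every model $M$ of $T$, every subset of $M$ that is definable with parameters is finite or cofinite. For $B\subseteq M$, the \emph{algebraic closure} $\operatorname{acl}(B)$ is the union of the finite subsets of $M$ that are definable with parameters from $B$. In a model of a strongly minimal theory, $\operatorname{acl}$ has the formal properties of linear span, including the exchange property, so every subset has a \emph{dimension}, the common size of its maximal $\operatorname{acl}$-independent subsets. Thus $M$ has dimension $0$ exactly when $M=\operatorname{acl}(\emptyset)$. The theory is \emph{modular} if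
\[
\dim(B\cup B')+\dim(B\cap B')=\dim B+\dim B'
\]
for all finite-dimensional algebraically closed sets $B,B'$, and \emph{locally modular} if this holds whenever $\dim(B\cap B')>0$. A \emph{modular strongly minimal group} is a structure expanding a group whose complete theory is strongly minimal and (locally) modular. The groups constructed below are modular in the stronger sense.

A countable model of a strongly minimal theory $T$ is determined up to isomorphism by its dimension, which lies in $\omega+1=\{0,1,2,\dots,\omega\}$. The dimensions that occur form a final segment $\{\alpha: d_0\le\alpha\le\omega\}$, where $d_0$ is the dimension of the prime model. A denumerable structure is \emph{recursive} if its universe is $\omega$ and its atomic diagram is recursive; when the signature consists of finitely many function symbols, this says that these functions are recursive. A structure is \emph{recursively presentable} if it is isomorphic to a recursive one. For an oracle $X\subseteq\omega$, an \emph{$X$-recursive presentation} is defined in the same way with ``recursive in $X$'' in place of ``recursive''. The \emph{recursive spectrum} $\operatorname{Spec}(T)$ is the set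 of dimensions of the recursively presentable countable models of $T$; the spectrum of a structure is that of its complete theory. The countable models of $T$ differ only in one number, and the spectrum records how much the effective content of a model depends on that number. Following \cite{AM}, we write $\operatorname{Spec}(T)=\omega+1$ if all countable models are recursively presentable, $\operatorname{Spec}(T)=\emptyset$ if none is, and $\operatorname{Spec}(T)=\{0\}$ if $T$ has a model of dimension $0$, this model is recursively presentable, and no other countable model is.

For the theory $T$ of a modular strongly minimal group in a finite signature the following is known: if some model of positive dimension is recursive, then all countable models are recursively presentable. So the spectrum is $\omega+1$, $\emptyset$ or $\{0\}$. The first two values are easy to realize (Example~\ref{ex:Z}). The question, posed in \cite{AM}, concerns the third.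

\medskip
\noindent\textbf{Question.} \emph{Is there a modular strongly minimal group in a finite signature with spectrum $\{0\}$?}
\medskip

Consider an abelian group $V$ with endomorphisms that generate a ring $R$. In the situation studied in Section~\ref{sec:modules}, $R$ has a division ring of fractions $K$, and the countable models are $V\oplus K^n$, where $V$ is the model of dimension $0$. The structure $V$ determines $R$ and $K$. In the first examples that come to mind, $K$ is $\mathbb{Q}$ or $\mathbb{F}_p(t)$, so $V\oplus K^n$ is recursive as soon as $V$ is, and the natural guess is that the spectrum $\{0\}$ does not occur. What the guess overlooks is a quantifier. To confirm in $V$ that an element $r\in R$ is zero one has to test all elements of $V$, whereas in positive dimension a single element $x\notin\operatorname{acl}(\emptyset)$ suffices, because $r=0$ if and only if $rx=0$. The answer to the question is yes.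

\begin{theorem}\label{thm:A}
Let $p$ be a prime and $W\subseteq\omega$ an infinite recursively enumerable set. There is a recursive structure $V=(V,+,a,s)$, where $(V,+)$ is an infinite abelian group of exponent $p$ and $a,s$ are automorphisms of it, such that $T=\operatorname{Th}(V)$ is strongly minimal and modular, $V$ is the model of dimension $0$, and every recursive model of $T$ of positive dimension computes $W$. Hence, if $W$ is not recursive, then $\operatorname{Spec}(T)=\{0\}$.
\end{theorem}

Taking for $W$ the halting set gives, for every prime $p$, a modular strongly minimal group of exponent $p$ in the signature $\{+,a,s\}$ with spectrum $\{0\}$. Two complements are not needed for this answer. The first measures exactly how far the models of positive dimension are from being recursive.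

\begin{theorem}\label{thm:B}
Let $T$ be the theory constructed in the proof of Theorem~\ref{thm:A}. For every $X\subseteq\omega$ and every $n\in\{1,2,\dots,\omega\}$, the model of $T$ of dimension $n$ has an $X$-recursive presentation if and only if $W\le_T X$.
\end{theorem}

The second shows that the guess above is correct when the ring of endomorphisms is close to commutative, and so explains the shape of the example. A ring \emph{satisfies a polynomial identity} (is \emph{PI}) if some polynomial in noncommuting variables with integer coefficients, one of whose monomials of highest degree has coefficient $1$, vanishes under all substitutions from the ring.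

\begin{theorem}\label{thm:C}
Let $T$ be a strongly minimal theory of abelian groups with finitely many endomorphisms, in the signature $\{+,f_1,\dots,f_q\}$, having a recursive model $V$ of dimension $0$. Let $R$ be the ring of endomorphisms of $V$ generated by $1,f_1,\dots,f_q$. If $V$ does not have prime exponent, or if $R$ satisfies a polynomial identity, then $\operatorname{Spec}(T)=\omega+1$. So in such signatures the spectrum $\{0\}$ forces prime exponent, a non-PI ring $R$, and $q\ge2$.
\end{theorem}

Section~\ref{sec:modules} reduces the question to one about word problems of rings. Section~\ref{sec:small} shows the two ideas of the construction in small cases and ends with the plan of the proof of Theorems~\ref{thm:A} and~\ref{thm:B}. Theorem~\ref{thm:C} is proved in Section~\ref{sec:C}, which depends only on Section~\ref{sec:modules}. Rings have a unit, modules are left modules, and $[x,y]=xyx^{-1}y^{-1}$.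

\section{Modules over Ore domains and their word problems}\label{sec:modules}

A domain $R$ (a nonzero ring without zero divisors) is \emph{left Ore} if $Rr\cap Rr'\neq0$ for all nonzero $r,r'\in R$, \emph{right Ore} if $rR\cap r'R\ne0$ for all such $r,r'$, and \emph{Ore} if it is both. Commutative domains are Ore. An Ore domain embeds in a division ring of fractions $K$ in which any finitely many elements have a common left denominator, $\kappa_i=r^{-1}r_i$, and also a common right denominator, $\kappa_i=r_i'r'^{-1}$.

The language of $R$-modules has $+$, $-$, $0$ and a unary function symbol for each $r\in R$. A \emph{positive primitive} (pp) formula is an existentially quantified system of $R$-linear equations. With one free variable $x$ singled out it has the form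
\[
\psi(x,\bar y):\quad \exists\bar z\,\bigl(A\bar z=cx+B\bar y\bigr),
\]
where $A,B$ are matrices and $c$ is a column over $R$. In a module $M$ the set $\psi(M,0)$ is a subgroup, and each $\psi(M,\bar b)$ is empty or a coset of it. A conjunction of pp formulas is pp, and $\varphi(M\oplus M')=\varphi(M)\oplus\varphi(M')$ for pp formulas $\varphi(x)$; the same holds for infinite direct sums. We use the Baur--Monk theorem in two forms.
\begin{itemize}
\item[(BM1)] Modulo the complete theory of an $R$-module, every formula is equivalent to a Boolean combination of pp formulas in the same free variables.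
\item[(BM2)] Two $R$-modules are elementarily equivalent if and only if, for all pp formulas $\varphi(x),\psi(x)$ in one free variable, the index of $(\varphi\wedge\psi)(M)$ in $\varphi(M)$, as an element of $\{1,2,\dots,\infty\}$, is the same in both.
\end{itemize}
For a module $M$ let $\operatorname{tor}M=\{x\in M: rx=0\text{ for some } r\ne0\}$. We write $K^\omega$ for the direct sum of countably many copies of $K$.

\begin{proposition}\label{prop:modules}
Let $R$ be a countable Ore domain with division ring of fractions $K$, and let $V$ be an infinite countable $R$-module on which every nonzero $r\in R$ is surjective with finite kernel. Let $T$ be the theory of $V$ in the language of $R$-modules.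
\begin{itemize}
\item[(a)] $T$ is strongly minimal and modular. For $M\models T$, the quotient $M/\operatorname{tor}M$ is a $K$-vector space, $\operatorname{acl}(B)$ is the preimage of the $K$-span of the image of $B$, and $\dim M=\dim_K M/\operatorname{tor}M$.
\item[(b)] $V\oplus K^n\models T$ for all $n\le\omega$. If $V=\operatorname{tor}V$, then $V\oplus K^n$ has dimension $n$; in particular $V$ has dimension $0$.
\end{itemize}
\end{proposition}

\begin{proof}
We first sort the pp formulas $\psi(x,\bar y)$ into two types, depending only on $A$ and $c$. Let $M$ be any $R$-module on which all nonzero elements of $R$ are surjective.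

\emph{Type I: $c$ lies in the right $K$-span of the columns of $A$.} Write $c=A\kappa$ and $\kappa=\kappa'r^{-1}$ with $\kappa'$ a column over $R$ and $0\ne r\in R$, so that $cr=A\kappa'$. Given $x\in M$, choose $u$ with $ru=x$. Then $cx=cru=A(\kappa'u)$. Hence $\psi(M,0)=M$.

\emph{Type II: otherwise.} There is a right $K$-linear functional that kills the columns of $A$ but not $c$, that is, a row over $K$ annihilating $A$ but not $c$. Clearing denominators on the left gives a row $\rho$ over $R$ with $\rho A=0$ and $\rho c=r\neq0$. Then $\psi(x,\bar y)$ implies $rx=-\rho B\bar y$. In particular $\psi(M,0)\subseteq\ker r$.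

(a) Let $M\models T$. Each $r\ne0$ is surjective on $M$ with kernel of the same finite size as in $V$, because this is expressed by sentences. So every set $\psi(M,\bar b)$ is empty, equal to $M$ (type I), or finite (type II). By (BM1) the definable subsets of $M$ are finite or cofinite, so $T$ is strongly minimal.

The set $\operatorname{tor}M$ is a submodule by the left Ore condition: if $rx=0=r'x'$, a nonzero common left multiple of $r$ and $r'$ kills $x+x'$, and for $\rho\ne0$ an equation $\alpha r=\beta\rho\neq0$ shows that $\beta\neq0$ kills $\rho x$. On $M/\operatorname{tor}M$ every $r\ne0$ is surjective, and it is injective since $r'rx=0$ with $r'\neq0$ puts $x$ in $\operatorname{tor}M$. So the action of $R$ extends to $K$.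

The image of $x$ lies in the $K$-span of the image of $B$ if and only if $rx=\sum_i r_ib_i$ for some $r\ne0$, $r_i\in R$, $b_i\in B$. Indeed, clearing left denominators in a $K$-linear relation gives $rx-\sum r_ib_i\in\operatorname{tor}M$, and multiplying by a nonzero element that kills this difference gives an equation in $M$; the converse is immediate. If such an equation holds, then $x\in\operatorname{acl}(B)$, since the equation defines a coset of the finite group $\ker r$. Conversely, let $x$ lie in a finite set defined over $\bar b\in B$. By (BM1), $x$ satisfies a conjunction $\bigwedge_i\psi_i(x,\bar b)\wedge\bigwedge_j\neg\chi_j(x,\bar b)$ of pp formulas and negated pp formulas that defines a finite set. Each $\chi_j(M,\bar b)$ misses $x$, so it is empty or finite. If all $\psi_i$ were of type I, then $\psi_i(M,\bar b)=M$ for all $i$ and the conjunction would define a cofinite set. So some $\psi_i$ has type II, which gives $rx\in\sum_l Rb_l$ with $r\ne0$. This proves the description of $\operatorname{acl}$. Thus closed sets are the preimages of $K$-subspaces of $M/\operatorname{tor}M$, and $\operatorname{acl}$-independence is linear independence of the images.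 The formula for $\dim M$ follows, and modularity is the dimension formula for the sum and the intersection of two subspaces.

(b) We compare the indices in (BM2). Nonzero elements of $R$ act bijectively on $K$, so $\varphi(K)=K$ for $\varphi$ of type I and $\varphi(K)=0$ for $\varphi$ of type II. If $\varphi$ has type II, the summand $K^n$ contributes nothing to $\varphi$ or to $\varphi\wedge\psi$, and the indices in $V$ and $V\oplus K^n$ agree. If $\varphi$ and $\varphi\wedge\psi$ both have type I, both indices are $1$. If $\varphi$ has type I and $\varphi\wedge\psi$ has type II, the index in $V$ is that of a finite subgroup in the infinite group $V$, so it is $\infty$, and the index in $V\oplus K^n$ is at least as large. Finally, if $V=\operatorname{tor}V$, then $\operatorname{tor}(V\oplus K^n)=V$ and the quotient is $K^n$.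
\end{proof}

The right Ore condition was used for type I and the left Ore condition for type II and for the torsion submodule.

\begin{example}\label{ex:Z}
Let $S$ be a nonempty set of primes and $V=\bigoplus_{\ell\in S}\mathbb{Z}(\ell^\infty)$, where $\mathbb{Z}(\ell^\infty)=\mathbb{Z}[1/\ell]/\mathbb{Z}$. Every nonzero integer acts surjectively with finite kernel and $V$ is torsion, so Proposition~\ref{prop:modules} applies with $R=\mathbb{Z}$, and the countable models of $\operatorname{Th}(V,+)$ are the groups $V\oplus\mathbb{Q}^n$. If $S=\{\ell\}$, all of them are recursively presentable, and the spectrum is $\omega+1$. In any model, $\ell\in S$ if and only if there is $x\ne0$ with $\ell x=0$; so if $S$ is not recursively enumerable, the spectrum is $\emptyset$.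
\end{example}

Suppose now that $R$ is generated as a ring by finitely many elements $g_1,\dots,g_q$. Since $0$ and $-$ are definable from $+$, the $R$-module $V$ is a definitional expansion of $(V,+,g_1,\dots,g_q)$. Hence the models of $\operatorname{Th}(V,+,g_1,\dots,g_q)$ are the reducts of the $R$-modules elementarily equivalent to $V$, with the same definable sets, and Proposition~\ref{prop:modules} holds for this theory too. The \emph{word problem} of $R$ is the set of polynomials with integer coefficients in noncommuting letters $g_1,\dots,g_q$ whose value in $R$ is $0$.

\begin{proposition}\label{prop:wp}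
Let $R$ and $V$ be as in Proposition~\ref{prop:modules}, with $V=\operatorname{tor}V$ and $R$ generated by $g_1,\dots,g_q$. Let $T=\operatorname{Th}(V,+,g_1,\dots,g_q)$ and $X\subseteq\omega$.
\begin{itemize}
\item[(a)] If $(V,+,g_1,\dots,g_q)$ is recursive, the complement of the word problem of $R$ is recursively enumerable.
\item[(b)] If some model of $T$ of positive dimension has an $X$-recursive presentation, the word problem of $R$ is recursive in $X$.
\item[(c)] If $(V,+,g_1,\dots,g_q)$ is recursive and the word problem of $R$ is recursive in $X$, then every countable model of $T$ has an $X$-recursive presentation.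
\end{itemize}
\end{proposition}

\begin{proof}
In an $X$-recursive model, $rx$ can be computed from $X$, the element $x$ and a polynomial representing $r$; negatives are found by search.

(a) A nonzero $r$ is surjective on $V\neq0$. So $r\neq0$ if and only if $rx\ne0$ for some $x\in V$.

(b) Choose $x\in M\setminus\operatorname{tor}M$, which exists by Proposition~\ref{prop:modules}(a). Then $r=0$ if and only if $rx=0$.

(c) The countable models are the $V\oplus K^n$, so it suffices to present $(K,+,g_1,\dots,g_q)$ recursively in $X$. Represent $r^{-1}r'$ by a pair of polynomials, the first one nonzero in $R$. Given two fractions $r_1^{-1}r_1'$ and $r_2^{-1}r_2'$, search for $\alpha,\beta\in R$ with $\alpha r_1=\beta r_2\ne0$; the search ends by the left Ore condition. With $r=\alpha r_1$ the fractions become $r^{-1}\alpha r_1'$ and $r^{-1}\beta r_2'$, so they are equal if and only if $\alpha r_1'=\beta r_2'$, and their sum is $r^{-1}(\alpha r_1'+\beta r_2')$. For $g=g_i\ne0$, search for $\alpha,\beta$ with $\alpha g=\beta r\neq0$; then $gr^{-1}r'=\alpha^{-1}\beta r'$. Equality of pairs is thus decidable in $X$, and choosing the first pair in each class gives the presentation.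 For $n=\omega$ use finitely supported sequences.
\end{proof}

So, for recursive $V$, the spectrum is $\omega+1$ if the word problem of $R$ is decidable and $\{0\}$ if it is not. To prove Theorem~\ref{thm:A} we need a finitely generated Ore domain whose word problem is undecidable, necessarily with recursively enumerable complement, and a recursive torsion module on which every nonzero element is surjective with finite kernel.

\section{Two small cases}\label{sec:small}

Fix a prime $p$ and an infinite recursively enumerable set $W$ with a recursive enumeration $j_0,j_1,j_2,\dots$ without repetitions. Put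
\[
k=\mathbb{F}_p,\qquad F=k((t)),\qquad O=k[[t]],\qquad V=F/O,
\]
and let $v$ be the $t$-adic valuation, with $v(0)=\infty$. The elements of $V$ are the finite sums $\sum_{l>0}d_lt^{-l}$ with $d_l\in k$, so $(V,+)$ is a recursive group of exponent $p$, the union of the finite groups $t^{-l}O/O$. Finite kernels will always come from the following remark.

\begin{lemma}\label{lem:kernel}
Let $\Theta:F\to F$ be additive and surjective with $\Theta(O)\subseteq O$, and suppose $v(\Theta g)\le v(g)+e$ for all $g\in F$. Then $\Theta$ induces a surjective endomorphism of $V$ whose kernel lies in the finite group $t^{-e}O/O$.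
\end{lemma}

\begin{proof}
If $\Theta g\in O$, then $0\le v(\Theta g)\le v(g)+e$.
\end{proof}

\begin{example}[an infinite signature]\label{ex:infinite}
Let $c_j=1+t^{n+1}$ if $j=j_n$, and $c_j=1$ if $j\notin W$. The coefficient of $t^{n+1}$ in $c_j$ is $1$ if and only if $j_n=j$, so the series $c_j$ are uniformly computable although we cannot decide whether $c_j=1$. Let $f_j$ be multiplication by $c_j$ on $V$. To apply $f_j$ to an element of $t^{-l}O/O$ we only need $c_j$ modulo $t^l$, so $(V,+,t,f_0,f_1,\dots)$ is recursive. It is a definitional expansion of the $k[t]$-module $V$, on which every nonzero polynomial $r$ is surjective with finite kernel (Lemma~\ref{lem:kernel} with $e=v(r)$), and which is torsion. By Proposition~\ref{prop:modules} its theory is strongly minimal and modular, and $V$ has dimension $0$. If $x$ is a non-torsion element of a model, then $f_jx=x$ if and only if $c_j-1=0$, that is, $j\notin W$. So for non-recursive $W$ the spectrum is $\{0\}$. An element of $t^{-l}O/O$, in contrast, is moved by $f_{j_n}$ only if $n+1<l$; it sees a finite part of $W$.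
\end{example}

The mechanism is that an operator may agree with the identity to a very high $t$-adic order and differ from it only once $j$ has been enumerated into $W$. In a finite signature the operators $f_j$ have to be replaced by words $r_j$ in finitely many operators, and by Theorem~\ref{thm:C} these cannot commute. The available noncommuting operators are the field automorphisms of $F$. A finite stage of the construction knows only finitely much about $W$, and it will use a finite group of automorphisms. This creates a new difficulty: an automorphism $\sigma\neq1$ of finite order fixes a large subfield, so $\sigma-1$ has infinite kernel on $V$. The remedy is to compose $\sigma$ with a multiplication.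

\begin{example}[twisting]\label{ex:twist}
Let $p=2$ and let $\sigma$ be the automorphism of $F$ with $\sigma(t)=t/(1+t)$. Then $\sigma^2(t)=t/(1+2t)=t$, and $\varpi=t\,\sigma(t)=t^2/(1+t)$ is fixed by $\sigma$. The operator $\sigma-1$ kills $\varpi^{-1},\varpi^{-2},\dots$, which are distinct in $V$. For $c\in1+tO$ put $\lambda g=c\,\sigma(g)$. Then $v(\lambda g)=v(g)$, and $\lambda^2$ is multiplication by $c\,\sigma(c)$.

For $c=1+t$ we get $\sigma(c)=1/(1+t)$, so $\lambda^2=1$ and $(\lambda-1)^2=0$. Nothing is gained.

For $c=1+t^3=(1+t)(1+t+t^2)$ we get $\sigma(c)=\bigl((1+t)^3+t^3\bigr)/(1+t)^3=(1+t+t^2)/(1+t)^3$, hence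
\[
c\,\sigma(c)=\frac{(1+t+t^2)^2}{(1+t)^2}=\frac{1+t^2+t^4}{1+t^2}=1+\varpi^2 .
\]
Let $D\ne0$ be a Laurent polynomial over $k$ in a variable $x$, and write $D=(x-1)^dD_1$ with $D_1(1)\neq0$. In characteristic $2$ we have $D(x)^2=D(x^2)$, so $D(\lambda)^2$ is multiplication by $\zeta=D(1+\varpi^2)=\varpi^{2d}D_1(1+\varpi^2)$, and $v(\zeta)=4d$. Therefore $D(\lambda)$ is bijective on $F$, and since $D(\lambda)$ does not lower valuations,
\[
v(D(\lambda)g)\le v(D(\lambda)D(\lambda)g)=v(g)+4d .
\]
By Lemma~\ref{lem:kernel}, every nonzero element of the group algebra $k[\mathbb{Z}]$ is surjective with finite kernel on $V$.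
\end{example}

Three things happened in this example. The finite group $\langle\sigma\rangle$ was replaced by a torsion-free group $\langle\lambda\rangle$, an extension of $\langle\sigma\rangle$ by an abelian group acting through multiplications. Every nonzero $D$ in the group algebra had a left multiple in the group algebra of that abelian group. And that multiple acted as a nonzero scalar because $c$ was chosen well. The proof of Theorem~\ref{thm:A} repeats these steps for two generators and for a growing sequence of finite $p$-groups.

\begin{itemize}
\item Section~\ref{sec:groups} encodes $W$ in finite $p$-groups $P_n=\Phi/N_n$, where $\Phi$ is the free group on $a,s$, and introduces the extensions $\Omega_n=\Phi/[N_n,N_n]$ and their limit $\Omega$, whose word problem has the degree of $W$.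
\item Section~\ref{sec:domains} shows that $k[\Omega_n]$ is a domain in which every nonzero element has a nonzero left multiple in the group algebra of $N_n/[N_n,N_n]$, and that $k[\Omega]$ is an Ore domain.
\item Section~\ref{sec:lifting} shows that an action of $P_{n-1}$ on $F$ can be approximated arbitrarily well by an action of $P_n$. This plays the role of $c_j=1+t^{n+1}$.
\item Section~\ref{sec:generic} chooses the twisting units so that finitely many given elements of $k[\Omega_n]$ act invertibly.
\item Section~\ref{sec:limit} passes to the limit, keeping later changes so small that the invertibility obtained at each stage survives.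
\end{itemize}

\section{A solvable group whose word problem has the degree of $W$}\label{sec:groups}

\subsection*{Path chains}
Let $L$ be a normal subgroup of $\Phi$ and write $w\mapsto\bar w$ for the map $\Phi\to\Phi/L$. We need a concrete handle on the group $\Phi/[L,L]$. The right Cayley graph of $\Phi/L$ has vertex set $\Phi/L$ and edges $e_{x,\gamma}:\gamma\to\gamma\bar x$ for $x\in\{a,s\}$, $\gamma\in\Phi/L$. Let $C_1$ be the free abelian group on the edges. The group $\Phi/L$ acts freely on the edges by $\delta e_{x,\gamma}=e_{x,\delta\gamma}$, and so it acts on $C_1$. For $w\in\Phi$ let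
\[
\mu(w)=\sum_{x,\gamma}\mu_{x,\gamma}(w)\,e_{x,\gamma}\in C_1
\]
be the chain of the path that starts at $1$ and reads $w$: a letter $x$ read at $\gamma$ contributes $e_{x,\gamma}$, and a letter $x^{-1}$ read at $\gamma$ contributes $-e_{x,\gamma\bar x^{-1}}$. A cancelling pair of letters contributes $0$, so $\mu(w)$ depends only on the element $w$ of $\Phi$. The path for $ww'$ is the path for $w$ followed by the translate by $\bar w$ of the path for $w'$, so
\begin{equation}\label{eq:cocycle}
\mu(ww')=\mu(w)+\bar w\,\mu(w'),\qquad \mu(w^{-1})=-\bar w^{-1}\mu(w).
\end{equation}

\begin{lemma}\label{lem:chains}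
\begin{itemize}
\item[(a)] For $w,w'\in\Phi$: $\mu(w)=\mu(w')$ if and only if $w$ and $w'$ have the same image in $\Phi/[L,L]$.
\item[(b)] For $u\in L$ and $r\in\Phi$: $[r,u]\in[L,L]$ if and only if $\bar r\,\mu(u)=\mu(u)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The Cayley graph is the connected covering of the wedge of two circles with fundamental group $L$, so its first homology group is $L/[L,L]$. A graph has no $2$-cells, so this homology group is the subgroup of cycles in $C_1$, and the class of $w\in L$ is $\mu(w)$. Hence $w\in[L,L]$ if and only if $\mu(w)=0$, for $w\in L$. This holds for all $w\in\Phi$, because the boundary of $\mu(w)$ is $\bar w-1$, so that $\mu(w)=0$ forces $w\in L$. Now use $\mu(w^{-1}w')=\bar w^{-1}(\mu(w')-\mu(w))$, which follows from \eqref{eq:cocycle}.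

(b) Since $\bar u=1$, \eqref{eq:cocycle} gives
$\mu(rur^{-1}u^{-1})=\mu(r)+\bar r\mu(u)+\bar r\mu(r^{-1})+\mu(u^{-1})=\bar r\mu(u)-\mu(u)$.
\end{proof}

For instance, if $L=[\Phi,\Phi]$, the graph is the square grid $\mathbb{Z}^2$ and $\mu([a,s])=e_{a,1}+e_{s,\bar a}-e_{a,\bar s}-e_{s,1}$ is the boundary of the unit square. No nontrivial translation fixes it, so $[r,[a,s]]\in[L,L]$ if and only if $r\in L$. In this way (b) reduces membership in $L$ to membership in $[L,L]$; in general the reduction fails only on the stabilizer of $\mu(u)$.

\subsection*{The finite groups}
We want words $r_i$ and finite $p$-groups $G_j$ such that $G_j$ detects $r_j$ and no other $r_i$. Let $H$ be the group of upper unitriangular $3\times3$ matrices over $\mathbb{F}_p$, and let $h_1=1+E_{12}$, $h_2=1+E_{23}$. Then $|H|=p^3$, the elements $h_1,h_2$ have order $p$ and do not commute, and $[H,H]$ is central. For $j\ge0$ let $C_j=\mathbb{Z}/p^{j+1}$ and $G_j=H^{C_j}\rtimes C_j$, where the generator $s_j$ of $C_j$ acts on functions $\varphi:C_j\to H$ by $(s_j\varphi s_j^{-1})(x)=\varphi(x-1)$. Let $a_j\in H^{C_j}$ have the value $h_1$ at $0$, the value $h_2$ at $p^j$, and the value $1$ elsewhere.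 We map $\Phi\to G_j$ by $a\mapsto a_j$, $s\mapsto s_j$, and put
\[
r_i=[a,\;s^{p^i}as^{-p^i}]\in\Phi .
\]
The element $a_j$ places two noncommuting values at distance $p^j$, and $r_i$ tests whether a shift by $p^i$ makes them collide.

\begin{lemma}\label{lem:rj}
The image of $r_i$ in $G_j$ is nontrivial if and only if $i=j$.
\end{lemma}

\begin{proof}
The image $a'$ of $s^{p^i}as^{-p^i}$ has the value $h_1$ at $p^i$, the value $h_2$ at $p^i+p^j$, and $1$ elsewhere. If $i=j$, then at the position $p^j$ the functions $a_j$ and $a'$ have the noncommuting values $h_2$ and $h_1$. If $i>j$, then $p^i\equiv0$ modulo $p^{j+1}$ and $a'=a_j$. If $i<j$, the supports $\{0,p^j\}$ and $\{p^i,p^i+p^j\}$ could meet only if one of $p^i$, $p^i-p^j$, $p^i+p^j$ were divisible by $p^{j+1}$; each of them is divisible by $p^i$ and not by $p^{i+1}$. So the supports are disjoint, and $a_j$ and $a'$ commute.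
\end{proof}

For $n\ge0$ let $N_n$ be the kernel of $\Phi\to G_{j_0}\times\dots\times G_{j_n}$, and let $N_{-1}=\Phi$. Put
\[
\begin{gathered}
P_n=\Phi/N_n,\qquad \Omega_n=\Phi/[N_n,N_n],\qquad R_n=k[\Omega_n],\\
N=\bigcap_nN_n,\qquad \Gamma=\Phi/N,\qquad \Omega=\Phi/[N,N],\qquad R=k[\Omega].
\end{gathered}
\]
Each $P_n$ is a finite $p$-group whose multiplication table is computable from $n$. The group $\Gamma$ already encodes $W$, but $a^p=1\neq a$ in $\Gamma$, so $(a-1)^p=0$ and $k[\Gamma]$ is not a domain. This is why we work with $\Omega$.

\begin{lemma}\label{lem:groups}
\begin{itemize}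
\item[(a)] $r_j\in N$ if and only if $j\notin W$, and the images $\bar r_j\in\Gamma$ for $j\in W$ are pairwise distinct.
\item[(b)] $\Omega$ is solvable, and $N\ne[N,N]$.
\item[(c)] $[N,N]=\bigcap_n[N_n,N_n]$.
\item[(d)] An element $D\in k[\Phi]$ has nonzero image in $R$ if and only if it has nonzero image in $R_n$ for some $n$, and then it has nonzero image in $R_n$ for all large $n$. Whether $D$ has nonzero image in $R_n$ is decidable uniformly in $n$ and $D$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) $\Gamma$ embeds in $\prod_{j\in W}G_j$, and by Lemma~\ref{lem:rj} the image of $r_j$ is trivial if $j\notin W$ and is nontrivial exactly in the coordinate $j$ if $j\in W$.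

(b) The derived subgroup of $G_j$ lies in $H^{C_j}$, and $H''=1$, so $G_j'''=1$ and $\Gamma'''=1$. Since $\Omega$ is an extension of $\Gamma$ by the abelian group $N/[N,N]$, it is solvable. The group $\Phi$ is not solvable, as it maps onto the alternating group $A_5$, so $N\neq1$. A nontrivial subgroup of a free group is a nontrivial free group and has nontrivial abelianization.

(c) The inclusion $\subseteq$ holds because $N\subseteq N_n$. Let $w\in\bigcap_n[N_n,N_n]$ and let $\mu(w)$ be its chain for $L=N$. Its image under the map of Cayley graphs induced by $\Gamma\to P_n$ is the chain of $w$ for $L=N_n$, which vanishes by Lemma~\ref{lem:chains}(a). The $N_n$ decrease with intersection $N$, so for large $n$ the finitely many edges in the support of $\mu(w)$ have distinct images. Hence $\mu(w)=0$ and $w\in[N,N]$.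

(d) The map $k[\Phi]\to R_n$ factors through $R$. If the image of $D$ in $R$ is nonzero, then by (c) its finite support in $\Omega$ maps injectively to $\Omega_n$ for all large $n$, so the image in $R_n$ is nonzero. By Lemma~\ref{lem:chains}(a), equality of words in $\Omega_n$ is decided by computing chains in the finite Cayley graph of $P_n$, and then one collects terms in $D$.
\end{proof}

\begin{proposition}\label{prop:degree}
The word problem of $\Omega$, that is, the set $[N,N]\subseteq\Phi$, is Turing equivalent to $W$. The same holds for the word problem of the ring $R$ with generators $a,s,a^{-1},s^{-1}$.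
\end{proposition}

\begin{proof}
The two word problems are equivalent: $w\in[N,N]$ if and only if $w-1=0$ in $R$, and an integer combination of words is $0$ in $R$ if and only if, for each class of words that are equal in $\Omega$, the sum of the coefficients is divisible by $p$.

\emph{$W$ is recursive in $[N,N]$.} Fix $u\in N\setminus[N,N]$ and use chains for $L=N$. Then $\mu(u)\ne0$ has finite nonempty support. An element of $\Gamma$ that fixes $\mu(u)$ maps a given edge of the support to an edge of the support, and it is determined by that image because the action on edges is free. So the stabilizer of $\mu(u)$ is finite, and by Lemma~\ref{lem:groups}(a) it contains $\bar r_j$ for only finitely many $j\in W$. For $j\notin W$ we have $\bar r_j=1$. By Lemma~\ref{lem:chains}(b), for all but finitely many $j$,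
\[
[r_j,u]\in[N,N]\iff j\notin W .
\]

\emph{$[N,N]$ is recursive in $W$.} To decide whether $\mu(w)=0$ it suffices to decide equality of vertices of the Cayley graph of $\Gamma$, that is, membership in $N$. So let $w$ be a word of length $|w|$; we must decide whether $w=1$ in $G_j$ for all $j\in W$. Write $w=s^{n_0}a^{\epsilon_1}s^{n_1}\cdots a^{\epsilon_d}s^{n_d}$ with $\epsilon_i=\pm1$, and put $l_i=n_0+\dots+n_{i-1}$ and $e=n_0+\dots+n_d$. Then $|l_i|\le|w|$ and
\[
w=\prod_{i=1}^d\bigl(s^{l_i}as^{-l_i}\bigr)^{\epsilon_i}\cdot s^e .
\]
If $e\neq0$, then $w\notin N$, because the image of $w$ in $C_j$ is $e$, the set $W$ is infinite, and $p^{j+1}\nmid e$ for large $j$. Let $e=0$. In $G_j$ the $i$th factor has the value $h_1^{\epsilon_i}$ at $l_i$ and $h_2^{\epsilon_i}$ at $l_i+p^j$. Suppose $p^j>2|w|$. An integer congruent to $p^j$ modulo $p^{j+1}$ has absolute value at least $\min(p^j,p^{j+1}-p^j)=p^j$, while $|l_i-l_{i'}|\le2|w|<p^j$. So no position $l_i$ coincides with a position $l_{i'}+p^j$, and distinct integers $l_i$ remain distinct in $C_j$. Hence $w=1$ in $G_j$ if and only if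
\begin{equation}\label{eq:sums}
p \text{ divides } \sum_{i:\,l_i=l}\epsilon_i\quad\text{for every integer } l,
\end{equation}
a decidable condition that does not depend on $j$. As $W$ is infinite, $w\in N$ if and only if \eqref{eq:sums} holds and $w=1$ in $G_j$ for the finitely many $j\in W$ with $p^j\le2|w|$. These $j$ are found with the oracle $W$.
\end{proof}

\section{The group algebras are domains}\label{sec:domains}

In Example~\ref{ex:twist} the identity $D(x)^2=D(x^2)$ produced a multiple of $D$ in the group algebra of the abelian subgroup. For two generators there is no such formula. Instead we invert the central elements of the group algebra and show that the resulting finite-dimensional ring has no proper nonzero left ideals, by proving that the dimension of every left ideal is divisible by the dimension $|P|$ of the whole ring. We recall the facts used.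
\begin{itemize}
\item The \emph{cohomological dimension} $\operatorname{cd}G$ of a group $G$ is the least length of a projective resolution of the trivial module $\mathbb{Z}$ over $\mathbb{Z}[G]$; we have $\operatorname{cd}\mathbb{Z}^r=r$. Serre's theorem \cite[VIII.3.1]{Brown} states that a torsion-free group has the same cohomological dimension as any subgroup of finite index.
\item If $P$ is a finite $p$-group, the augmentation ideal of $k[P]$ is nilpotent, so $k[P]$ is a local ring. Finitely generated projective modules over a local ring are free.
\item Solvable groups are amenable. We use amenability of $G$ in the form: for every finite $S\subseteq G$ and $\epsilon>0$ there is a finite nonempty $Y\subseteq G$ with $|Yg\setminus Y|\le\epsilon|Y|$ for all $g\in S$.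
\end{itemize}

\begin{proposition}\label{prop:domain}
Let $L$ be a normal subgroup of $\Phi$ such that $P=\Phi/L$ is a finite $p$-group. Let $\Omega_L=\Phi/[L,L]$, $A=L/[L,L]$ and $R_L=k[\Omega_L]$. Then $R_L$ is a domain, and for every $0\ne D\in R_L$ there are $D'\in R_L$ and $0\ne z\in k[A]$ with $D'D=z$.
\end{proposition}

\begin{proof}
The group $L$ has finite index in $\Phi$, so it is free of some finite rank $r$, and $A\cong\mathbb{Z}^r$. Thus $k[A]$ is a Laurent polynomial ring, a commutative Noetherian domain. Coset representatives of $A$ in $\Omega_L$ form a basis of $R_L$ as a left $k[A]$-module, so $R_L$ is free of rank $|P|$ over $k[A]$ and is left Noetherian.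

\emph{$\Omega_L$ is torsion-free.} Let $w\in\Phi$ and $w^l\in[L,L]$ with $l\ge1$. The subgroup $\Phi_1=\langle w\rangle L$ is free, so its abelianization is torsion-free, and $w^l\in[\Phi_1,\Phi_1]$ gives $w\in[\Phi_1,\Phi_1]$. Since $\Phi_1/L$ is cyclic, $[\Phi_1,\Phi_1]\subseteq L$, so $w\in L$. Now the image of $w$ in the torsion-free group $A$ has finite order, so $w\in[L,L]$.

\emph{Finite resolutions.} By Serre's theorem, $\operatorname{cd}\Omega_L=r$. A projective resolution of $\mathbb{Z}$ of length $r$ consists of free abelian groups and splits over $\mathbb{Z}$, so tensoring with $k$ gives a projective resolution of $k$ over $R_L$ of length $r$. Tensor it over $k$ with an $R_L$-module $I$, with the diagonal action. The result is exact, and its terms are projective, because $g\otimes y\mapsto g\otimes g^{-1}y$ identifies $R_L\otimes_kI$ with a free module. So every $R_L$-module has projective dimension at most $r$. If $I$ is finitely generated, resolve it by finitely generated free modules, which is possible as $R_L$ is left Noetherian; the $r$th syzygy is finitely generated and projective. This gives a finite resolution of $I$ by finitely generated projective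 modules $M_0,\dots,M_r$.

\emph{Localization.} The group $P=\Omega_L/A$ acts on $A$, and on $k[A]$, by conjugation. Let $S_0$ be the set of nonzero $P$-invariant elements of $k[A]$. They commute with all elements of $\Omega_L$, so they are central in $R_L$, and they are not zero divisors since $R_L$ is free over the domain $k[A]$. Every nonzero $z\in k[A]$ divides $\prod_{g\in P}g(z)\in S_0$, so $\mathcal{F}=S_0^{-1}k[A]$ is the fraction field of $k[A]$. Put $Q=S_0^{-1}R_L\supseteq R_L$. It is a left $\mathcal{F}$-vector space of dimension $|P|$. For a finitely generated $R_L$-module $M$ let $\operatorname{rk}M=\dim_{\mathcal{F}}S_0^{-1}M$. Localization is exact, so $\operatorname{rk}$ is additive in exact sequences.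

\emph{Ranks of projectives are divisible by $|P|$.} Let $M$ be a finitely generated projective $R_L$-module. It is finitely generated and projective over $k[A]$. Its localization at the augmentation ideal $\mathfrak{m}$ of $k[A]$ is free over the local domain $k[A]_{\mathfrak{m}}$, and the rank can be read off over the fraction field $\mathcal{F}$ or over the residue field $k$. Hence
\[
\operatorname{rk}M=\dim_k\bigl(k\otimes_{k[A]}M\bigr)=\dim_k\bigl(k[P]\otimes_{R_L}M\bigr),
\]
where we used $k\otimes_{k[A]}R_L=R_L/\mathfrak{m}R_L=k[P]$. The module $k[P]\otimes_{R_L}M$ is finitely generated and projective over the local ring $k[P]$, hence free, so its dimension is divisible by $|P|$. This is where we use that $P$ is a $p$-group and $k$ has characteristic $p$.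

\emph{Conclusion.} Let $\mathcal{I}\ne0$ be a left ideal of $Q$ and $I=\mathcal{I}\cap R_L$, so that $\mathcal{I}=S_0^{-1}I$. Then $\dim_{\mathcal{F}}\mathcal{I}=\operatorname{rk}I=\sum_i(-1)^i\operatorname{rk}M_i$ is divisible by $|P|$, positive, and at most $|P|$. So $\mathcal{I}=Q$. Thus every nonzero element of $Q$ has a left inverse, $Q$ is a division ring, and $R_L$ is a domain. For $D\neq0$ write $D^{-1}=z^{-1}D'$ with $z\in S_0$, $D'\in R_L$; then $D'D=z$.
\end{proof}

\begin{corollary}\label{cor:ore}
$R=k[\Omega]$ is an Ore domain.
\end{corollary}

\begin{proof}
Let $D,D'\in R$ be nonzero. By Lemma~\ref{lem:groups}(d) their images in $R_n$ are nonzero for large $n$, and $R_n$ is a domain, so $DD'\ne0$. Let $S$ be the union of the supports of $D$ and $D'$. As $\Omega$ is solvable, there is a finite nonempty $Y\subseteq\Omega$ with $|Yg\setminus Y|\le|Y|/(2|S|)$ for $g\in S$, and then $|YS|<2|Y|$. Let $k^Y\subseteq R$ denote the elements supported in $Y$. The linear map $k^Y\times k^Y\to k^{YS}$, $(\alpha,\beta)\mapsto\alpha D+\beta D'$, is not injective, so $\alpha D=-\beta D'$ for some $(\alpha,\beta)\neq(0,0)$. As $R$ is a domain, both sides are nonzero, and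 $RD\cap RD'\ne0$. The anti-automorphism of $R$ induced by inversion in $\Omega$ turns the left Ore condition into the right one.
\end{proof}

\section{Enlarging a $p$-group of automorphisms of $F$}\label{sec:lifting}

\subsection*{Actions on $F$}
An \emph{action} of a finite group $P$ on $F$ always means a faithful action by field automorphisms that preserve $v$. Such an automorphism $g$ fixes $k$ and is continuous, so $g(h(t))=h(g(t))$ for every series $h$. Conversely, if $v(x)=1$, then $h(t)\mapsto h(x)$ is a valuation-preserving automorphism, whose inverse is given by the compositional inverse of the series $x$. Given an action of $P$, put $F_0=F^P$ and $\varpi=\prod_{g\in P}g(t)$, so $v(\varpi)=|P|$. The elements $\varpi^nt^l$ with $n\in\mathbb{Z}$, $0\le l<|P|$ have each integer exactly once as valuation, so $1,t,\dots,t^{|P|-1}$ is a basis of $F$ over $k((\varpi))$. By continuity $k((\varpi))\subseteq F_0$, and $F/F_0$ is Galois of degree $|P|$. Hence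
\begin{equation}\label{eq:fixed}
F_0=k((\varpi)),\quad\text{and } 1,t,\dots,t^{|P|-1}\text{ is a basis of } F \text{ over } F_0 .
\end{equation}

We want automorphisms of finite order that are close to the identity. Only $p$-groups are possible: if $\sigma(t)=t+dt^n+\cdots$ with $d\ne0$, $n\geq2$, then $\sigma^l(t)=t+ldt^n+\cdots$, so the only prime that can be the order of such a $\sigma$ is $p$.

\begin{example}\label{ex:orderp}
Let $m\ge1$ be prime to $p$, and let $u\in1+t^mO$ be the unique element of $1+tO$ with $u^{-m}=1+t^m$. The automorphism $\sigma$ with $\sigma(t)=tu$ satisfies $\sigma(t)\equiv t\bmod t^{m+1}$ and $\sigma(t^{-m})=t^{-m}+1$. Thus $\sigma\neq1$ and $\sigma^p$ fixes $t^{-m}$; writing $\sigma^p(t)=tu'$ with $u'\in1+tO$ we get $u'^m=1$, so $u'=1$. So $\sigma$ has order $p$, and it is as close to the identity as we like. With $y=t^{-m}$, the field $F$ is obtained from the fixed field of $\sigma$ by solving $y^p-y=\alpha$ for an $\alpha$ with a pole of high order.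
\end{example}

The general step runs this example backwards. Given $P$ acting on $F$ and a central extension $P'$ of $P$ by a group of order $p$, we build an extension $E=F(y)$, $y^p-y=\alpha$, on which $P'$ acts, and we choose $\alpha$ with a pole of high order prime to $p$. Then $E$ is again a Laurent series field over $k$ and can be identified with $F$. The difficulty is to make the transported action of $P'$ close to the old action of $P$. The norm $E\to F$ does this: it is equivariant, and when the pole is deep it is nearly a ring homomorphism.

Let $\wp(x)=x^p-x$. On a field of characteristic $p$ this map is additive with kernel $\mathbb{F}_p$ and commutes with automorphisms. If $\alpha\in F\setminus\wp F$, the polynomial $Y^p-Y-\alpha$ is irreducible, and adjoining a root $y$ gives a Galois extension with cyclic group $\{y\mapsto y+l: l\in\mathbb{F}_p\}$. The \emph{pole order} of a Laurent series is $\max(0,-v)$; the pole order of $\wp(x)$ is $p$ times that of $x$. Finally, since $F$ is complete, $v$ extends uniquely to a valuation on any finite extension $E$, the field $E$ is complete, and the product of the ramification index and the residue degree is $[E:F]$.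

\subsection*{Codes}
A \emph{code} for an element of $F$ is a lower bound for its valuation together with a program for its coefficients. From codes one can uniformly compute codes for sums, products, $\wp(x)$, substitutions $h(x)$ with $v(x)=1$, compositional inverses of series of valuation $1$, and inverses of nonzero elements, whose valuation is found by searching for the first nonzero coefficient. One cannot test whether a code represents $0$, so we search for a nonzero coefficient only when success is guaranteed. A code for an action of $P$ is the multiplication table of $P$ together with codes for the series $g(t)$, $g\in P$.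

\begin{proposition}\label{prop:lift}
Let a finite $p$-group $P$ act on $F$, let $\pi:P'\to P$ be a surjection of finite $p$-groups, and let $J\ge1$. Then there is an action of $P'$ on $F$ with $g'(t)\equiv\pi(g')(t)\bmod t^J$ for all $g'\in P'$. A code for it can be computed uniformly from $\pi$, $J$ and a code for the action of $P$.
\end{proposition}

\begin{proof}
If $\ker\pi=1$ there is nothing to do. Otherwise $\ker\pi$, being a nontrivial normal subgroup of a $p$-group, contains a central subgroup $Z$ of $P'$ of order $p$. By induction on $|\ker\pi|$ we can pass from $P$ to $P'/Z$, so we may assume that $\ker\pi$ is central of order $p$. Choosing a set-theoretic section of $\pi$ that sends $1$ to $1$, we write $P'=P\times\mathbb{F}_p$ with $(g,i)(h,j)=(gh,\,i+j+\varepsilon(g,h))$, where $\varepsilon(1,h)=0$ for all $h$, the identity is $(1,0)$, and associativity says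
\[
\varepsilon(g,h)+\varepsilon(gh,l)=\varepsilon(h,l)+\varepsilon(g,hl).
\]

\emph{Step 1: writing $\varepsilon$ as a coboundary in $F$.} We look for an action of the form $(g,i):y\mapsto y+b_g+i$ with $b_g\in F$. The trace $\operatorname{Tr}=\sum_{h\in P}h:F\to F_0$ is $F_0$-linear and nonzero, as $F/F_0$ is separable, so there is $\theta\in F$ with $\operatorname{Tr}(\theta)=1$. Put $b_g=\sum_h\varepsilon(g,h)\,gh(\theta)$; note $b_1=0$. Reindexing $b_g=\sum_l\varepsilon(g,hl)\,ghl(\theta)$ and using the cocycle identity,
\begin{equation}\label{eq:b}
g(b_h)+b_g-b_{gh}=\sum_l\bigl[\varepsilon(h,l)+\varepsilon(g,hl)-\varepsilon(gh,l)\bigr]ghl(\theta)=\varepsilon(g,h).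
\end{equation}
Applying $\wp$, the elements $\beta_g=\wp(b_g)$ satisfy $\beta_{gh}=\beta_g+g(\beta_h)$. Put $\alpha_0=-\sum_h\beta_h\,h(\theta)$. Then $g(\alpha_0)=-\sum_h(\beta_{gh}-\beta_g)\,gh(\theta)=\alpha_0+\beta_g$. The same equation holds for $\alpha_0+\eta$ with any $\eta\in F_0$, and we use this freedom to force a deep pole.

\emph{Step 2: choice of $\eta$.} Let $U=\wp F+t^{-pJ}O$, an additive subgroup of $F$. We claim that $\alpha_0+\eta\notin U$ for some $\eta\in F_0$. Otherwise $\alpha_0\in U$ (take $\eta=0$) and so $F_0\subseteq U$. We have $tO\subseteq\wp F$, since $x=\wp\bigl(-\sum_{n\ge0}x^{p^n}\bigr)$ for $x\in tO$. So $U/\wp F$ is a quotient of the finite group $t^{-pJ}O/tO$, and $F_0/(F_0\cap\wp F)$ is finite. Next, if $\wp(\beta)\in F_0$, then $\wp(g\beta-\beta)=0$, so $g\beta-\beta\in\mathbb{F}_p$; the map $g\mapsto g\beta-\beta$ is a homomorphism $P\to\mathbb{F}_p$, depends only on $\wp(\beta)$, and vanishes only if $\beta\in F_0$. This embeds $(F_0\cap\wp F)/\wp F_0$ in the finite group $\operatorname{Hom}(P,\mathbb{F}_p)$. Hence $F_0/\wp F_0$ would be finite. But by \eqref{eq:fixed}, $F_0=k((\varpi))$, and the classes of $\varpi^{-l}$ with $l>0$,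 $p\nmid l$ are linearly independent in $F_0/\wp F_0$: a nontrivial combination has pole order in $\varpi$ prime to $p$, unlike the elements of $\wp F_0$. This proves the claim. Since $\varpi k[[\varpi]]\subseteq tO\subseteq U$, we may take $\eta\in k[\varpi^{-1}]$. Put $\alpha=\alpha_0+\eta$, so $\alpha\notin U$ and $g(\alpha)=\alpha+\wp(b_g)$.

\emph{Step 3: the field $E$ and the action of $P'$.} As $\alpha\notin\wp F$, the field $E=F(y)$ with $\wp(y)=\alpha$ has degree $p$ over $F$. Let $(g,i)$ act on $E$ as $g$ on $F$ and by $y\mapsto y+b_g+i$. This is a well-defined automorphism because $\wp(y+b_g+i)=\alpha+\wp(b_g)=g(\alpha)$. By \eqref{eq:b},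
\[
(g,i)\bigl((h,j)y\bigr)=y+b_g+i+g(b_h)+j=y+b_{gh}+\bigl(i+j+\varepsilon(g,h)\bigr),
\]
so we have a group action. If $(g,i)$ acts trivially, then $g=1$ and $i=b_1+i=0$, so the action is faithful. It restricts to $\pi$ on $F$, and $\ker\pi=\operatorname{Gal}(E/F)$ is generated by $\tau=(1,1)$, with $\tau y=y+1$. It preserves the valuation of $E$ by uniqueness of the extension of $v$.

\emph{Step 4: ramification.} If an element of $F$ has pole order $m>pJ$ with $p\mid m$ and leading term $dt^{-m}$, subtracting $\wp(dt^{-m/p})=dt^{-m}-dt^{-m/p}$ lowers the pole order. Apply this repeatedly to $\alpha$. The process cannot reach pole order at most $pJ$, since $\alpha\notin U$. So it ends with $\alpha'=\alpha-\wp(\delta)$, $\delta\in k[t^{-1}]$, of pole order $m>pJ$ with $p\nmid m$. Put $y'=y-\delta$; then $\wp(y')=\alpha'$, $E=F(y')$ and $\tau y'=y'+1$. The extension of $v$ to $E$ is negative on $y'$, so $pv(y')=v(\alpha')=-m$. As $p\nmid m$, the ramification index is $p$ and the residue field of $E$ is $k$. Let $v_E=pv$ be the normalized valuation, with valuation ring $O_E$; then $v_E(y')=-m$. Choose integers $n_1,n_2$ with $pn_2-mn_1=1$. Then $t_E=y'^{\,n_1}t^{n_2}$ has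 $v_E(t_E)=1$, so $E=k((t_E))$, and
\[
\tau^l(t_E)=t_E\,(1+l/y')^{n_1}\in t_E\,(1+t_E^mO_E).
\]
Expanding $x\in E$ in powers of $t_E$, and using that $1+t_E^mO_E$ is a multiplicative group, we get $v_E(\tau^lx-x)\ge v_E(x)+m$.

\emph{Step 5: the norm.} Let $\mathcal{N}(x)=\prod_{l=0}^{p-1}\tau^l(x)\in F$. Then $v_E(\mathcal{N}x)=pv_E(x)$, that is, $v(\mathcal{N}x)=v_E(x)$. By Step 4, $\mathcal{N}(x)\equiv x^p\bmod t_E^mO_E$ for $x\in O_E$. Since $(x+x')^p=x^p+x'^p$, the element $\mathcal{N}(x+x')-\mathcal{N}(x)-\mathcal{N}(x')$ of $F$ has $v_E\ge m$, so $v\ge m/p>J$, for $x,x'\in O_E$. This is where $m>pJ$ is used. Thus $\mathcal{N}$ induces a ring homomorphism $O_E\to O/t^JO$. It fixes $k$, since $\mathcal{N}(d)=d^p=d$, and it kills $t_E^JO_E$. With $t_1=\mathcal{N}(t_E)$, which has $v(t_1)=1$, it follows that $\mathcal{N}(h(t_E))\equiv h(t_1)\bmod t^J$ for every power series $h$ over $k$. Since $\tau$ is central, $\mathcal{N}(g'x)=\pi(g')\mathcal{N}(x)$. Write $g'(t_E)=h_{g'}(t_E)$ with $h_{g'}$ a power series of valuation $1$. Then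
\[
\pi(g')(t_1)=\mathcal{N}\bigl(h_{g'}(t_E)\bigr)\equiv h_{g'}(t_1)\bmod t^J .
\]
So $g'$ acts on $t_E$ by the same series, up to $t^J$, as $\pi(g')$ acts on $t_1$.

\emph{Step 6: transport.} It remains to change the coordinate from $t_1$ to $t$. Write $t=\kappa(t_1)$ with $\kappa$ a power series of valuation $1$, put $t'=\kappa(t_E)$, and let $\kappa_{g'}=\kappa\circ h_{g'}\circ\kappa^{-1}$ with the compositional inverse. Then $g'(t')=\kappa(h_{g'}(t_E))=\kappa_{g'}(t')$, and $\pi(g')(t)=\kappa(\pi(g')(t_1))\equiv\kappa(h_{g'}(t_1))=\kappa_{g'}(t)\bmod t^J$. The isomorphism $F\to E=k((t'))$, $t\mapsto t'$, carries $v$ to $v_E$. Transporting the action of $P'$ along it gives an action on $F$ with $g'(t)=\kappa_{g'}(t)$, as required.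

\emph{Computability.} The subgroup $Z$, the section and $\varepsilon$ are found from the multiplication tables. We go through the remaining objects.
\begin{enumerate}
\item The map $\operatorname{Tr}$ is nonzero, $k$-linear and continuous, so $\operatorname{Tr}(t^l)=\sum_gg(t)^l\neq0$ for some $l\in\mathbb{Z}$. Search for such an $l$ and a nonzero coefficient, and put $\theta=t^l/\operatorname{Tr}(t^l)$. Then $b_g$, $\alpha_0$ and $\varpi$ are computable.
\item For $\eta\in k[\varpi^{-1}]$ the polar part of $\alpha_0+\eta$ is a finite object, to which we apply the reduction of Step 4. It ends either with pole order at most $pJ$, and then $\alpha_0+\eta\in U$; or with pole order greater than $pJ$ and prime to $p$, and then $\alpha_0+\eta\notin U$, because an element $\wp(x)+x'$ with $x'\in t^{-pJ}O$ and pole order greater than $pJ$ has the pole order of $\wp(x)$, which is divisible by $p$. So the condition $\alpha_0+\eta\notin U$ is decidable. The first $\eta$ that satisfies it yields $\delta,\alpha',m$, and then $n_1,n_2$.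
\item Represent elements of $E$ as $\sum_{l<p}x_ly'^{\,l}$ with codes for $x_l\in F$, and multiply using $y'^{\,p}=y'+\alpha'$. As $y'^{-1}=(y'^{\,p-1}-1)/\alpha'$, both $t_E$ and $t_E^{-1}$ are computable. The values $v_E(x_ly'^{\,l})=pv(x_l)-ml$ for $x_l\ne0$ are distinct modulo $p$, so $v_E\bigl(\sum x_ly'^{\,l}\bigr)=\min_l(pv(x_l)-ml)$, and a lower bound for it is computable from the codes.
\item If $x=\sum x_ly'^{\,l}$ has $v_E(x)\geq0$, then every term has $v_E\ge0$, and the nonzero terms with $l\ge1$ have $v_E\not\equiv0\bmod p$, hence $v_E>0$. So the residue of $x$ is the coefficient of $t^0$ in $x_0$. To expand an arbitrary element in powers of $t_E$, multiply it by a power of $t_E$ to get $v_E\geq0$, then repeatedly subtract the residue and divide by $t_E$.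
\item The element $(g,i)$ sends $\sum x_ly'^{\,l}$ to $\sum g(x_l)\bigl(y'+\delta-g(\delta)+b_g+i\bigr)^l$. So $g'(t_E)$ is computable, and $h_{g'}$ is its expansion from item 4.
\item We have $\mathcal{N}(y')=\prod_{l\in\mathbb{F}_p}(y'+l)=\wp(y')=\alpha'$ and $\mathcal{N}(t)=t^p$, so $t_1=\alpha'^{\,n_1}t^{pn_2}$ is a computable series in $t$. Its compositional inverse is $\kappa$, and so $\kappa_{g'}$ is computable. \qedhere
\end{enumerate}
\end{proof}

\section{Twisting by generic units}\label{sec:generic}

Call a $k$-linear bijection $S:F\to F$ an \emph{isometry} if $v(Sg)=v(g)$ for all $g$. Let $L$, $P=\Phi/L$, $A$, $R_L$ be as in Proposition~\ref{prop:domain}, let $P$ act on $F$ with fixed field $F_0=k((\varpi))$, and let $c_a,c_s\in1+tO$. Define isometries $\lambda(x):g\mapsto c_x\,\bar x(g)$ for $x\in\{a,s\}$. They are $F_0$-linear, and they determine a ring homomorphism $\lambda:k[\Phi]\to\operatorname{End}_{F_0}(F)$, the \emph{twisted action}. Each $\lambda(D)$ is a $k$-linear combination of isometries, so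
\begin{equation}\label{eq:nolower}
v(\lambda(D)g)\ge v(g)\qquad(D\in k[\Phi],\ g\in F).
\end{equation}
Path chains describe $\lambda$ exactly. Let $c:C_1\to1+tO$ be the homomorphism with $c(e_{x,\gamma})=\gamma(c_x)$; it satisfies $c(\delta\mu)=\delta(c(\mu))$ for $\delta\in P$. We claim that, for $w\in\Phi$ and $g\in F$,
\begin{equation}\label{eq:lambda}
\lambda(w)g=c(\mu(w))\,\bar w(g),\qquad c(\mu(w))=\prod_{x,\gamma}\gamma(c_x)^{\mu_{x,\gamma}(w)} .
\end{equation}
Indeed, denote the right side of the first formula by $\lambda'(w)g$. By \eqref{eq:cocycle},
\[
\lambda'(w)\lambda'(w')g=c(\mu(w))\,\bar w\bigl(c(\mu(w'))\bigr)\,\bar w\bar w'(g)=c\bigl(\mu(w)+\bar w\mu(w')\bigr)\,\bar w\bar w'(g)=\lambda'(ww')g,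
\]
so $\lambda'$ is a homomorphism on $\Phi$, and it agrees with $\lambda$ on the generators because $\mu(x)=e_{x,1}$. By \eqref{eq:lambda}, $L$ acts by multiplications, and by Lemma~\ref{lem:chains}(a), $[L,L]$ acts trivially. So $\lambda$ factors through $R_L$. This explains the choice of $\Phi/[L,L]$: it is the group that acts whatever the units $c_a,c_s$ are.

As the choice $c=1+t$ in Example~\ref{ex:twist} shows, special units can satisfy further relations. Since $k$ is finite and we need computable units, we do not ask for units that avoid all relations at once; we treat finitely many elements $D$ at a time, within any prescribed neighborhood.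

\begin{proposition}\label{prop:generic}
Let $D_1,\dots,D_d\in k[\Phi]$ have nonzero images in $R_L$, let $c_a^0,c_s^0\in1+tk[t]$ and $J\ge1$. There are polynomials $c_x\in1+tk[t]$ with $c_x\equiv c_x^0\bmod t^J$ and integers $e_i\ge0$ such that, for the twisted action $\lambda$ defined by $c_a,c_s$, each $\lambda(D_i)$ is bijective on $F$ and $v(\lambda(D_i)g)\le v(g)+e_i$ for all $g\in F$. They can be computed uniformly from the data, the map $\Phi\to P$ and a code for the action of $P$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:domain} there are $D_i'$ and $0\neq z_i=\sum_{\nu\in A}z_{i,\nu}\,\nu\in k[A]$ with $D_i'D_i=z_i$ in $R_L$. They are found by search, since membership in $L$ and equality in $R_L$ are decidable by Lemma~\ref{lem:chains}(a). Take variables $Y_{x,\gamma}$ for $x\in\{a,s\}$, $\gamma\in P$, and put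
\[
Z_i=\sum_\nu z_{i,\nu}\prod_{x,\gamma}Y_{x,\gamma}^{\mu_{x,\gamma}(\nu)} .
\]
By Lemma~\ref{lem:chains}(a), distinct $\nu\in A$ have distinct exponent vectors, so the Laurent polynomial $Z_i$ is nonzero. By \eqref{eq:lambda}, for any $c_a,c_s$ the operator $\lambda(D_i')\lambda(D_i)$ is multiplication by the value $\zeta_i\in O$ of $Z_i$ at $Y_{x,\gamma}=\gamma(c_x)$.

We show that all $\zeta_i$ are nonzero for some admissible $c_a,c_s$. Let $\tilde Z$ be a nonzero polynomial obtained from $\prod_iZ_i$ by multiplying with a monomial, and suppose that $\tilde Z$ vanishes at $(\gamma(c_x))_{x,\gamma}$ for all $c_x\in c_x^0+t^Jk[t]$. By continuity this holds for all $c_x\in c_x^0+t^JO$, in particular for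
\[
c_x=c_x^0+\sum_{l<|P|}\xi_{x,l}\,t^l\quad\text{with }\xi_{x,l}\in\varpi^Jk[[\varpi]],\qquad
\gamma(c_x)=\gamma(c_x^0)+\sum_{l<|P|}\xi_{x,l}\,\gamma(t^l).
\]
The square matrix $(\gamma(t^l))_{\gamma,l}$ is invertible over $F$: a linear relation $\sum_\gamma f_\gamma\gamma(t^l)=0$ among its rows says, by \eqref{eq:fixed}, that the $F_0$-linear map $\sum_\gamma f_\gamma\gamma$ vanishes on a basis, and distinct automorphisms of $F$ are linearly independent over $F$. Here faithfulness of the action is used. So an invertible affine substitution turns $\tilde Z$ into a nonzero polynomial over $F$ in the $2|P|$ variables $\xi_{x,l}$ that vanishes on a product of infinite sets, which is impossible. Hence suitable polynomials $c_x$ exist; they lie in $1+tk[t]$ as $J\geq1$. They are found by a dovetailed search through all admissible pairs until each $\zeta_i$ shows a nonzero coefficient, and the first nonzero coefficient gives $e_i=v(\zeta_i)\ge0$.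

By \eqref{eq:nolower}, $v(\lambda(D_i)g)\le v(\lambda(D_i')\lambda(D_i)g)=v(g)+e_i$. In particular $\lambda(D_i)$ is injective, and it is $F_0$-linear on the finite-dimensional space $F$, so it is bijective.
\end{proof}

\section{The limit action; proofs of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:limit}

For isometries $S,S'$ of $F$ write $S\equiv_JS'$ if $v(Sg-S'g)\ge v(g)+J$ for all $g\in F$. This is an equivalence relation.

\begin{lemma}\label{lem:close}
\begin{itemize}
\item[(a)] The relation $\equiv_J$ is compatible with products and inverses.
\item[(b)] If $\sigma,\sigma'$ are valuation-preserving automorphisms with $\sigma(t)\equiv\sigma'(t)\bmod t^{J+1}$, then $\sigma\equiv_J\sigma'$.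
\item[(c)] If $c\equiv c'\bmod t^J$ are units of $O$, the multiplications by $c$ and $c'$ are $\equiv_J$-related.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Use $S_1S_2-S_1'S_2'=S_1(S_2-S_2')+(S_1-S_1')S_2'$ and $S^{-1}-S'^{-1}=S^{-1}(S'-S)S'^{-1}$. (b) Write $\sigma(t)=tu$, $\sigma'(t)=tu'$ with units $u\equiv u'\bmod t^J$. Then $u/u'$ lies in the group $1+t^JO$, so $v(\sigma(t^l)-\sigma'(t^l))\geq l+J$ for all $l\in\mathbb{Z}$; conclude by linearity and continuity. (c) $v(cg-c'g)=v(c-c')+v(g)$.
\end{proof}

\subsection*{The construction}
Let $D_0,D_1,\dots$ be a recursive enumeration of $k[\Phi]$. We cannot decide which $D_j$ are nonzero in $R$, but by Lemma~\ref{lem:groups}(d) each such $D_j$ reveals itself at some finite stage. At that stage we make it invertible, record its constant $e_j$, and keep all later changes smaller than $t^{e_j}$.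

Start with the trivial action $\rho_{-1}$ of $P_{-1}=1$, with $c_a^{(-1)}=c_s^{(-1)}=1$ and $J_{-1}=1$. At stage $n\ge0$, let $\pi:P_n\to P_{n-1}$ be the canonical map.
\begin{enumerate}
\item By Proposition~\ref{prop:lift}, choose an action $\rho_n$ of $P_n$ on $F$ with $\rho_n(g)(t)\equiv\rho_{n-1}(\pi g)(t)\bmod t^{J_{n-1}+1}$ for all $g\in P_n$.
\item Decide which $D_j$ with $j\le n$ have nonzero image in $R_n$. By Proposition~\ref{prop:generic} for $L=N_n$ and $\rho_n$, choose $c_x^{(n)}\in1+tk[t]$ with $c_x^{(n)}\equiv c_x^{(n-1)}\bmod t^{J_{n-1}}$ that work for all these $D_j$, with constants $e_j^{(n)}$.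
\item Let $J_n$ be the least integer greater than $J_{n-1}$ and all these $e_j^{(n)}$.
\end{enumerate}
Let $\lambda_n$ be the twisted action defined by $\rho_n$ and $c_a^{(n)},c_s^{(n)}$, for $n\geq-1$. By the uniformity in Propositions~\ref{prop:lift} and~\ref{prop:generic}, the map sending $n$ to the code for $\rho_n$, the polynomials $c_x^{(n)}$ and the number $J_n$ is recursive. Since $J_n$ increases strictly, the limits $c_x=\lim_nc_x^{(n)}$ and $\sigma_x(t)=\lim_n\rho_n(x)(t)$ exist for $x\in\{a,s\}$, and for all $n\ge-1$
\begin{equation}\label{eq:limit}
c_x\equiv c_x^{(n)}\bmod t^{J_n},\qquad\sigma_x(t)\equiv\rho_n(x)(t)\bmod t^{J_n+1}.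
\end{equation}
So the series $c_x$ and $\sigma_x(t)$ are computable, and the case $n=-1$ gives $c_x\in1+tO$ and $\sigma_x(t)\in t+t^2O$. Let $\sigma_x$ be the automorphism of $F$ defined by $\sigma_x(t)$, let $\lambda(x)$ be the isometry $g\mapsto c_x\sigma_x(g)$, and extend $\lambda$ to a ring homomorphism $k[\Phi]\to\operatorname{End}_k(F)$. It satisfies \eqref{eq:nolower}. By \eqref{eq:limit} and Lemma~\ref{lem:close},
\begin{equation}\label{eq:approx}
\lambda(w)\equiv_{J_n}\lambda_n(w)\qquad\text{for all } w\in\Phi,\ n\ge-1 .
\end{equation}

\begin{lemma}\label{lem:limit}
\begin{itemize}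
\item[(a)] $\lambda$ factors through $R=k[\Omega]$.
\item[(b)] If $D\in k[\Phi]$ has nonzero image in $R$, then $\lambda(D)$ is bijective on $F$, and there is $e$ with $v(\lambda(D)g)\le v(g)+e$ for all $g\in F$.
\item[(c)] $v(\lambda(a-1)g)\ge v(g)+1$ for all $g\in F$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $w\in[N,N]$, then $w\in[N_n,N_n]$ and $\lambda_n(w)=1$ for all $n\geq0$. So $\lambda(w)\equiv_{J_n}1$ for all $n$, and $J_n\to\infty$.

(b) Let $D=D_j$. By Lemma~\ref{lem:groups}(d) there is $n\ge j$ such that $D$ has nonzero image in $R_n$. Let $e=e_j^{(n)}<J_n$. The operator $\lambda_n(D)$ is bijective, and the bound $v(\lambda_n(D)g)\le v(g)+e$ says that its inverse lowers valuations by at most $e$. By \eqref{eq:approx}, $\mathcal{E}=\lambda(D)-\lambda_n(D)$ raises valuations by at least $J_n$. So $\lambda(D)=\lambda_n(D)(1+\mathcal{Y})$ with $\mathcal{Y}=\lambda_n(D)^{-1}\mathcal{E}$ and $v(\mathcal{Y}g)\ge v(g)+J_n-e\ge v(g)+1$. Hence $v((1+\mathcal{Y})g)=v(g)$, and since $F$ is complete, the Neumann series $\sum_{l\geq0}(-\mathcal{Y})^l$ converges to an inverse of $1+\mathcal{Y}$. So $1+\mathcal{Y}$ is an isometry, and the claim passes from $\lambda_n(D)$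 to $\lambda(D)$.

(c) This is \eqref{eq:approx} for $n=-1$, since $\lambda_{-1}(a)=1$ and $J_{-1}=1$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
The isometries $\lambda(a),\lambda(s)$ map $O$ onto $O$, so they induce automorphisms $a,s$ of $V=F/O$. To apply $\lambda(x)$ to an element of $t^{-l}O/O$ it suffices, by Lemma~\ref{lem:close}, to know $c_x$ modulo $t^l$ and $\sigma_x(t)$ modulo $t^{l+1}$. These series are computable, so $(V,+,a,s)$ is recursive once its universe is coded by $\omega$.

By Lemma~\ref{lem:limit}(a), $V$ is a module over $R$, which is a countable Ore domain by Corollary~\ref{cor:ore}. By Lemmas~\ref{lem:limit}(b) and~\ref{lem:kernel}, every nonzero element of $R$ is surjective on $V$ with finite kernel. The element $a-1\in R$ is nonzero because $a\notin[\Phi,\Phi]\supseteq[N,N]$. So $(a-1)^l\neq0$, and $(a-1)^l$ kills $t^{-l}O/O$ by Lemma~\ref{lem:limit}(c). Hence $V=\operatorname{tor}V$.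

The ring $R$ is generated by $a,s,a^{-1},s^{-1}$. The functions $a^{-1},s^{-1}$ are definable in $T=\operatorname{Th}(V,+,a,s)$, and in an $X$-recursive model they are computed by search. So a model of $T$ has an $X$-recursive presentation if and only if its expansion by $a^{-1},s^{-1}$ has one, and Propositions~\ref{prop:modules} and~\ref{prop:wp} apply to $T$. By Proposition~\ref{prop:modules}, $T$ is strongly minimal and modular, and $V$ is its model of dimension $0$.

If a model of positive dimension has an $X$-recursive presentation, then the word problem of $R$ is recursive in $X$ by Proposition~\ref{prop:wp}(b), so $W\le_TX$ by Proposition~\ref{prop:degree}. Conversely, if $W\le_TX$, the word problem of $R$ is recursive in $X$ by Proposition~\ref{prop:degree}, and every countable model has an $X$-recursive presentation by Proposition~\ref{prop:wp}(c). This proves Theorem~\ref{thm:B}. Taking for $X$ the atomic diagram shows that every recursive model of positive dimension computes $W$. If $W$ is not recursive, no such model exists, while $V$ is recursive; so $\operatorname{Spec}(T)=\{0\}$. This proves Theorem~\ref{thm:A}.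
\end{proof}

\section{Rings with a polynomial identity; proof of Theorem~\ref{thm:C}}\label{sec:C}

By Proposition~\ref{prop:wp}(a), a recursive $V$ lets us enumerate the inequalities of $R$. The point of the proof is that a polynomial identity embeds $R$ in a matrix ring over a commutative ring, which lets us enumerate the equalities as well. We use Posner's theorem in the following form: a PI domain is Ore, and its division ring of fractions is finite-dimensional over its center.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{Nonzero elements of $R$.} The elements of $R$ are definable maps, and the $R$-module $V$ is a definitional expansion of $(V,+,f_1,\dots,f_q)$. An infinite definable subgroup of $V$ is all of $V$: it is cofinite by strong minimality, and a proper infinite subgroup misses a coset, which is infinite. Let $0\ne r\in R$. Then $\ker r\ne V$, so $\ker r$ is finite, $rV$ is infinite, and $rV=V$. A product of surjections of $V\neq0$ is nonzero, so $R$ is a countable domain, and each $r\ne0$ is surjective with finite kernel.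

\emph{$V$ is a torsion group.} We do not yet know that $R$ is Ore, so we argue directly. Let $x\in V=\operatorname{acl}(\emptyset)$; this is where dimension $0$ is used. By (BM1), $x$ satisfies a conjunction $\bigwedge_i\psi_i(x)\wedge\bigwedge_j\neg\chi_j(x)$, with $\psi_i,\chi_j$ pp formulas without parameters, that defines a finite set. Each $\psi_i(V)$, $\chi_j(V)$ is a definable subgroup, hence finite or equal to $V$, and the $\chi_j(V)$ miss $x$, so they are finite. If $\psi_i(V)=V$ for all $i$, the conjunction would define a cofinite set. So $x$ lies in a finite subgroup $\psi_i(V)$.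

\emph{Reduction to the PI case.} Suppose $V$ does not have prime exponent. Then every prime is nonzero in $R$, so it acts surjectively with finite kernel. As $V$ is a nonzero torsion group, there is a prime $\ell$ with $V[\ell]=\{x:\ell x=0\}\neq0$. The subgroup $V[\ell^\infty]$ of elements of $\ell$-power order is $\ell$-divisible, since $\ell y\in V[\ell^\infty]$ implies $y\in V[\ell^\infty]$. A divisible $\ell$-group is a direct sum of copies of $\mathbb{Z}(\ell^\infty)$, and $V[\ell]$ is finite, so $V[\ell^\infty]\cong\mathbb{Z}(\ell^\infty)^d$ with $1\le d<\omega$. The ring $R$ acts on this infinite group, faithfully because nonzero elements have finite kernels. So $R$ embeds in $\operatorname{End}(\mathbb{Z}(\ell^\infty)^d)=M_d(\mathbb{Z}_\ell)$. The polynomial $\sum_{\sigma}\operatorname{sgn}(\sigma)\,x_{\sigma(1)}\cdots x_{\sigma(d^2+1)}$, summed over all permutations of $d^2+1$ letters, is multilinear and alternating, so it vanishes on the free $\mathbb{Z}_\ell$-module $M_d(\mathbb{Z}_\ell)$ of rank $d^2$. Hence $R$ is PI.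

\emph{The PI case.} Let $R$ be PI. By Posner's theorem $R$ is Ore, and its division ring of fractions $K$ has finite dimension $d$ over its center $C$. By Proposition~\ref{prop:modules}(a), $\operatorname{tor}V=\operatorname{acl}(\emptyset)=V$, so Proposition~\ref{prop:wp} applies with the generators $f_1,\dots,f_q$. Left multiplication on $K$ embeds $R$ in $M_d(C)$. The finitely many entries of the matrices of $f_1,\dots,f_q$ generate a subring of $C$ of the form $\mathbb{Z}[y_1,\dots,y_l]/\mathfrak{p}$, and the ideal $\mathfrak{p}$ is finitely generated because $\mathbb{Z}[y_1,\dots,y_l]$ is Noetherian. A polynomial in the letters $f_i$ is $0$ in $R$ if and only if the $d^2$ entries of the corresponding matrix over $\mathbb{Z}[y_1,\dots,y_l]$, which are computable, lie in $\mathfrak{p}$. Membership in $\mathfrak{p}$ is confirmed by searching for an expression in the generators, so the word problem of $R$ is recursively enumerable. Its complement is recursively enumerable by Proposition~\ref{prop:wp}(a), since $V$ is recursive. So the word problem is decidable, and by Proposition~\ref{prop:wp}(c) all countable models of $T$ are recursively presentable. Hence $\operatorname{Spec}(T)=\omega+1$.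

\emph{The last assertion.} If a theory of this kind has spectrum $\{0\}$, it has a recursive model $V$ of dimension $0$ and its model of dimension $1$ is not recursively presentable. By what we proved, $V$ has prime exponent and $R$ is not PI. If $q\le1$, then $R$ is commutative and satisfies $x_1x_2-x_2x_1$; so $q\ge2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AM}
Uri Andrews and Alice Medvedev, \emph{Recursive spectra of strongly minimal theories satisfying the Zilber trichotomy}, arXiv:1104.4666 (2011).

\bibitem{Brown}
K. Brown, \emph{Cohomology of Groups}.

\end{thebibliography}
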